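\title{Knots that are far from their reverses}

\begin{abstract}
The cobordism distance $d(K,K^r)$ between an oriented knot $K$ and its reverse is at most twice the four-ball genus $g_4(K)$. We exhibit a knot with $g_4(K)=1$ and $d(K,K^r)=2$, and we show that the pairs $(g_4(K),d(K,K^r))$ are exactly the pairs of integers $(g,d)$ with $0\le d\le 2g$, in the smooth and in the topological locally flat category. The examples are built from knots $L=J\#-J^r$, which coincide with their mirror images, so that $d(L,L^r)=g_4(L\#L)$. The lower bounds come from Casson--Gordon type signatures of threefold covers.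
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
All knots are oriented and lie in the oriented sphere $S^3$. The \emph{reverse} $K^r$ of a knot $K$ is the same curve with the opposite string orientation. The \emph{mirror image} $\overline K$ is the image of $K$ under a reflection of $S^3$, with the string orientation carried along by the reflection. The inverse of $K$ in the concordance group $\mathcal C$ is $-K=\overline K^{\,r}$, so that
\[
-(K^r)=\overline K .
\]
We write $nK$ for the $n$-fold connected sum, $g_3(K)$ for the least genus of a Seifert surface, and $g_4(K)$ for the least genus of a connected oriented surface properly embedded in $B^4$ with boundary $K$. The \emph{cobordism distance} $d(K,J)$ is the least genus of an oriented cobordism in $S^3\times[0,1]$ from $K$ to $J$ whose orientation is compatible with those of $K$ and $J$. Equivalently $d(K,J)=g_4(K\#-J)$, and $d$ is a metric on $\mathcal C$. Surfaces may be taken smooth or topologically locally flat; we write $g_4^{\mathrm{top}}\le g_4^{\mathrm{sm}}$ when the category matters, and a statement made ``in both categories''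 holds for each of the two versions of $g_4$ and $d$.

The number $d(K,K^r)=g_4(K\#\overline K)$ measures how much four-dimensional topology is needed to turn the orientation of $K$ around. It vanishes when $K$ is reversible, that is, isotopic to $K^r$. In general one can travel from $K$ to the unknot and from the unknot to $K^r$; each leg has length $g_4(K)$, because a surface bounded by $K$ is bounded by $K^r$ once its orientation is reversed. Hence
\begin{equation}\label{eq:trivial}
0\le d(K,K^r)\le 2g_4(K).
\end{equation}
This route ignores the fact that $K$ and $K^r$ are the same curve, and there are shortcuts. If $g_3(K)=1$, two saddle moves take $K$ to $K^r$ (Lemma~\ref{lem:saddle}), so $d(K,K^r)=1$ unless $K$ is concordant to its reverse. More generally it is known that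
\begin{equation}\label{eq:known}
d(K,K^r)\le 2g_4(K)-1\quad\text{for every non-slice knot with } g_3(K)=g_4(K),
\end{equation}
and that for every $g\ge0$ there are knots with $g_4(K)=g=d(K,K^r)$. (Neither of these two facts is used in our proofs.) The genus one case suggests the guess that shortcuts are always available and that $d(K,K^r)\le g_4(K)$. The following problem is posed in \cite{Livingston}.

\medskip
\noindent\textbf{Problem.} \emph{Is there a knot $K$ with $d(K,K^r)>g_4(K)$?}
\medskip

The answer is yes, and in general there is no shortcut at all: equality on the right of \eqref{eq:trivial} occurs for every value of $g_4$.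

\subsection{The examples and the results}\label{ss:examples}
For a knot $A$ let $X_A$ be its exterior, with meridian $\mu_A$ of linking number $1$ with $A$ and longitude $\lambda_A$ parallel to $A$ and null-homologous in $X_A$. Let $K_0$ be a knot and let $\gamma_1,\dots,\gamma_h$ be the components of an unlink disjoint from $K_0$ with $\operatorname{lk}(\gamma_j,K_0)=0$. \emph{Infection} of $K_0$ along $\gamma_j$ by knots $A_j$ removes disjoint tubular neighborhoods $\nu(\gamma_j)$ and glues in $X_{A_j}$ so that
\[
\mu_{A_j}=\text{longitude of }\gamma_j,\qquad \lambda_{A_j}=\text{meridian of }\gamma_j .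
\]
The gluing interchanges meridian and longitude, so it reverses the orientation of the boundary tori and the result is oriented. It is again $S^3$: the exterior of the unknot $\gamma_1$ is a solid torus, which is glued to $X_{A_1}$ as a tubular neighborhood of $A_1$, and the other $\gamma_j$ still bound disjoint disks. The image of $K_0$ is the infected knot. In a picture, the strands that pass through a disk bounded by $\gamma_j$ are tied together into the knot $A_j$. Reversing $\gamma_j$ has the same effect as reversing $A_j$; our $A_j$ are reversible, so these orientations play no role.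

Let $R$ be the pretzel knot $P(3,-3,3)$, which is $9_{46}$ up to mirror image, with the surface $F_R$ of Figure~\ref{fig:R}: two disks in the plane, one above the other, joined by vertical bands $B_1,B_2,B_3$ with $3,-3,3$ half twists. Let $\eta_1$ and $\eta_2$ be small circles around $B_1$ and $B_3$. They are disjoint from $F_R$, so their linking numbers with $R$ vanish, and they bound disjoint disks that meet $F_R$ in arcs across $B_1$ and $B_3$. Let $T$ be the right-handed trefoil, which is reversible. For $N\ge1$ put $A=NT$, let $J=J_N$ be the result of infecting $R$ along $\eta_1$ by $A$ and along $\eta_2$ by $\overline A$, and put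
\[
L=L_N=J_N\#-J_N^r=J_N\#\overline{J}_N .
\]
Thus $J_N$ is obtained by tying $N$ right-handed trefoils into the first band and $N$ left-handed trefoils into the third, without changing the framings of the bands. The arguments below do not depend on the orientation chosen for $R$ or on the sign convention for half twists.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[thick] (1.6,2.5) arc (0:180:0.6 and 0.15);
\draw[thick] (5.6,2.5) arc (0:180:0.6 and 0.15);
\fill[gray!20] (0,3) rectangle (6,3.7);
\fill[gray!20] (0,0) rectangle (6,0.8);
\foreach \x in {0.7,2.7,4.7} {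
  \fill[gray!20] (\x,0.8) rectangle (\x+0.6,3);
  \draw (\x,0.8)--(\x,3) (\x+0.6,0.8)--(\x+0.6,3);
}
\draw (0.7,3)--(0,3)--(0,3.7)--(6,3.7)--(6,3)--(5.3,3) (1.3,3)--(2.7,3) (3.3,3)--(4.7,3);
\draw (0.7,0.8)--(0,0.8)--(0,0)--(6,0)--(6,0.8)--(5.3,0.8) (1.3,0.8)--(2.7,0.8) (3.3,0.8)--(4.7,0.8);
\draw[thick,dashed] (1,1.9)--(1,3.25)--(2.9,3.25)--(2.9,1.9) (1,1.2)--(1,0.25)--(3.1,0.25)--(3.1,1.2);
\draw[very thick,dotted] (3.1,1.9)--(3.1,3.25)--(5,3.25)--(5,1.9) (2.9,1.2)--(2.9,0.55)--(5,0.55)--(5,1.2);
\draw[fill=white] (0.55,1.2) rectangle (1.45,1.9);
\draw[fill=white] (2.55,1.2) rectangle (3.45,1.9);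
\draw[fill=white] (4.55,1.2) rectangle (5.45,1.9);
\node at (1,1.55) {$3$}; \node at (3,1.55) {$-3$}; \node at (5,1.55) {$3$};
\draw[thick] (0.4,2.5) arc (180:360:0.6 and 0.15);
\draw[thick] (4.4,2.5) arc (180:360:0.6 and 0.15);
\node at (0.15,2.5) {$\eta_1$}; \node at (5.9,2.5) {$\eta_2$};
\node at (1.95,3.47) {$a_1$}; \node at (4.05,3.47) {$a_2$};
\end{tikzpicture}
\caption{The Seifert surface $F_R$ of $R=P(3,-3,3)$. A box stands for the indicated number of half twists in the band. The curves $a_1$ (dashed) and $a_2$ (dotted) lie on the surface and meet once; the circles $\eta_1,\eta_2$ go around the first and third bands. The knot $J_N$ is obtained by infecting along $\eta_1$ by $N$ right-handed trefoils and along $\eta_2$ by $N$ left-handed trefoils.}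
\label{fig:R}
\end{figure}

\begin{theorem}\label{thm:example}
Let $K=L_4=J_4\#-J_4^r$. Then $g_4(K)=1$ and $d(K,K^r)=2$, in both categories.
\end{theorem}

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For all $N\ge1$, $m\ge0$ and $\delta\in\{0,1\}$,
\begin{equation}\label{eq:bound}
g_4^{\mathrm{top}}(mL_N\#\delta J_N)\ \ge\ \frac{4N\,(m+\delta/2)}{4N+13}.
\end{equation}
If $2N>13n$, then $g_4(mL_N\#\delta J_N)=m+\delta$ for all $0\le m\le n$, in both categories.
\item[(b)] For every $g\ge1$ there is a knot $K$ with $g_4(K)=g$ and $d(K,K^r)=2g$, the same knot in both categories.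
\item[(c)] In either category, the set of pairs $(g_4(K),d(K,K^r))$ is exactly $\{(g,d):0\le d\le 2g\}$.
\item[(d)] For the single knot $L_N$ and all $n\ge1$, in both categories,
\[
\frac{8N}{4N+13}\,n\ \le\ d(nL_N,nL_N^r)\ \le\ 2n,\qquad\text{while}\qquad g_4(nL_N)\le n .
\]
\end{enumerate}
\end{theorem}

So \eqref{eq:trivial} is sharp for every value of $g_4$, and the hypothesis $g_3=g_4$ in \eqref{eq:known} cannot be dropped. The knot $L_4$ has $g_3=2$: it bounds a Seifert surface of genus two, and $g_3\le1$ would force $d\le1$ by Lemma~\ref{lem:saddle}.

\subsection{The idea}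
If a knot $L$ equals its mirror image as an oriented knot, then $d(L,L^r)=g_4(L\#\overline L)=g_4(2L)$, and the problem becomes that of finding such an $L$ whose four-genus grows under doubling. Every $L=J\#\overline J$ equals its mirror image, and if $J$ has a Seifert surface of genus one then $g_4(L)=d(J,J^r)\le1$ by the shortcut above. So the upper bounds are free, and everything rests on the lower bound \eqref{eq:bound}, which says that $g_4(mL)$ is nearly $m$.

The difficulty is that $J\#\overline J$ differs from the slice knot $J\#-J$ only in the string orientation of the second summand, so the lower bound must use an invariant that sees string orientation. The Levine--Tristram signatures do not see it, and they vanish on $L$. What does see it is the preferred deck transformation $t$ of a cyclic branched cover, which is replaced by $t^{-1}$ when the knot is reversed. On the threefold branched cover of $J$ the first homology is $\mathbb F_7^2$ and $t$ has the eigenvalues $2$ and $4=2^{-1}$, one for each of $\eta_1,\eta_2$. A surface of low genus in $B^4$ produces a $t$-invariant family of characters with small Casson--Gordon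 type signature, while the signature of a character that is a $t$-eigenvector is a sum of signatures of trefoils. The opposite chiralities of the two companions in $J$ are chosen so that in $mL$ all these trefoils have the same handedness and nothing cancels.

Section~\ref{sec:seifert} collects linking numbers and signatures, and Section~\ref{sec:reduction} reduces both theorems to \eqref{eq:bound}. Section~\ref{sec:cover} computes the homology of the threefold cover. Section~\ref{sec:obstruction} states the three properties of the obstruction that are needed, works out the smallest cases and proves \eqref{eq:bound}. Sections~\ref{sec:rho}--\ref{sec:infection} define the obstruction and prove the three properties.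

\section{Linking numbers and signatures}\label{sec:seifert}

For an oriented surface $S\subset S^3$ and a curve $y\subset S$, let $y^\pm$ be the push-offs of $y$ in the positive and negative normal directions. The Seifert form is $V(x,y)=\operatorname{lk}(x,y^+)$ on $H_1(S)$. It satisfies $\operatorname{lk}(x,y^-)=V(y,x)$, and $V-V^T$ is, up to sign, the intersection form of $S$. For a simple closed curve $x$, the number $V(x,x)$ is the framing that $S$ induces on $x$. If $V$ is the Seifert matrix of a Seifert surface for a knot $A$ and $z\in S^1$, the Levine--Tristram signature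
\[
\sigma_A(z)=\operatorname{sign}\big((1-z)V+(1-\bar z)V^T\big)
\]
depends only on $A$ and $z$, and $\sigma_A(1)=0$. Transposing $V$, or conjugating $z$, replaces the hermitian matrix by its complex conjugate, which has the same eigenvalues. The knots $A^r$, $\overline A$ and $A\#A'$ have Seifert matrices $V^T$, $-V^T$ and $V\oplus V'$. Therefore
\begin{equation}\label{eq:LT}
\sigma_A(\bar z)=\sigma_A(z),\qquad \sigma_{A^r}=\sigma_A,\qquad \sigma_{\overline A}=-\sigma_A,\qquad \sigma_{A\#A'}=\sigma_A+\sigma_{A'} .
\end{equation}
The classical signature is $\sigma(A)=\sigma_A(-1)=\operatorname{sign}(V+V^T)$, and we use the standard bound $|\sigma(A)|\le2g_4^{\mathrm{top}}(A)$.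

For the trefoil take $V=\left(\begin{smallmatrix}-1&1\\0&-1\end{smallmatrix}\right)$; the opposite convention for handedness changes only the sign of what follows. With $\upsilon=|1-z|^2=2-2\operatorname{Re}z$ the hermitian matrix is $\left(\begin{smallmatrix}-\upsilon&1-z\\1-\bar z&-\upsilon\end{smallmatrix}\right)$, of determinant $\upsilon^2-\upsilon$. It is negative definite for $\upsilon>1$ and indefinite for $0<\upsilon<1$, so
\begin{equation}\label{eq:trefoil}
\sigma_T(z)=-2\ \text{ if }\operatorname{Re}z<\tfrac12,\qquad \sigma_T(z)=0\ \text{ if }\operatorname{Re}z>\tfrac12 .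
\end{equation}

Let $a_1\subset F_R$ be the curve through $B_1,B_2$ and $a_2$ the curve through $B_2,B_3$, as in Figure~\ref{fig:R}.

\begin{lemma}\label{lem:seifert}
The surface $F_R$ is a Seifert surface of genus one. The curves $a_1,a_2$ are unknots and form a basis of $H_1(F_R)$. For suitable orientations,
\[
V(a_1,a_1)=V(a_2,a_2)=0,\qquad \{p_1,p_2\}=\{1,2\},\quad\text{where } p_1=V(a_2,a_1),\ p_2=V(a_1,a_2),
\]
and $\eta_1,\eta_2$ is the basis of $H_1(S^3\setminus F_R)$ with $\operatorname{lk}(\eta_j,a_k)=1$ for $j=k$ and $0$ for $j\ne k$.
\end{lemma}

\begin{proof}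
The surface retracts to a theta graph, so $\chi(F_R)=-1$ and $a_1,a_2$ form a basis of $H_1(F_R)$. A curve through two of the bands is a circle drawn in the plane without crossings, hence an unknot, and its neighborhood in $F_R$ is a band whose number of half twists is the sum of those of the two bands. These sums, $0$, $0$ and $6$, are even, so $F_R$ is orientable, and the framings are half of them up to a common sign. Thus $a_1$ and $a_2$ have framing $0$ and the curve $a_3$ through $B_1,B_3$ has framing $\pm3$. Orient $a_1$ down $B_1$ and up $B_2$, and $a_2$ down $B_2$ and up $B_3$. Then $a_3=a_1+a_2$ in homology, and $\pm3=V(a_3,a_3)=p_1+p_2$. The difference $p_1-p_2=\pm\,a_1\cdot a_2$ is then odd, so the intersection form is nonzero. An orientable surface with $\chi=-1$ is either planar or of genus one with connected boundary, so $F_R$ is the latter; its intersection form is unimodular and $p_1-p_2=\pm1$. Hence $\{p_1,p_2\}=\pm\{1,2\}$, and reversing $a_2$ if necessary makes the sign positive. The disk bounded by $\eta_1$ meets $a_1$ once and misses $a_2$, and the disk bounded by $\eta_2$ meets $a_2$ once and misses $a_1$.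 By Alexander duality the linking number is a perfect pairing between $H_1(S^3\setminus F_R)$ and $H_1(F_R)$, which gives the last claim.
\end{proof}

Infection does not change first homology. We shall use this in $S^3$ and in covers, in the following form; note that a solid torus is the exterior of the unknot, whose longitude is the curve that bounds a disk.

\begin{lemma}\label{lem:filling}
Let $Y$ be a connected $3$-manifold, let $\mathbb T_1,\dots,\mathbb T_h$ be tori in $\partial Y$, and let $Y'$ be obtained by gluing to each $\mathbb T_j$ a knot exterior $X_{A_j}$, with $\lambda_{A_j}$ glued to a curve $m_j\subset \mathbb T_j$. Then $H_1(Y)\to H_1(Y')$ is onto, and its kernel is generated by $m_1,\dots,m_h$.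
\end{lemma}

\begin{proof}
The map $\bigoplus H_0(\mathbb T_j)\to\bigoplus H_0(X_{A_j})$ is injective, so the Mayer--Vietoris sequence presents $H_1(Y')$ as the cokernel of $\bigoplus H_1(\mathbb T_j)\to H_1(Y)\oplus\bigoplus H_1(X_{A_j})$. Since $H_1(\mathbb T_j)\to H_1(X_{A_j})$ is onto with kernel $\mathbb Zm_j$, this cokernel is $H_1(Y)/\langle m_1,\dots,m_h\rangle$.
\end{proof}

The answer does not depend on the knots $A_j$. In particular infection preserves the linking number of two disjoint curves $x,y$ that miss the $\nu(\gamma_j)$: with $Y=S^3\setminus(x\cup\bigcup_j\operatorname{int}\nu(\gamma_j))$, the group $H_1(S^3\setminus x)$ is the same quotient of $H_1(Y)$ before and after, and $\operatorname{lk}(x,y)$ is the multiple of the meridian of $x$ that $y$ represents there. Since $F_R$ misses $\eta_1$ and $\eta_2$, it survives as a Seifert surface of genus one for $J$ with the same Seifert matrix. The matrix $V+V^T=\left(\begin{smallmatrix}0&3\\3&0\end{smallmatrix}\right)$ has signature $0$, so $\sigma(J)=0$.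

\section{Reduction to the genus bound}\label{sec:reduction}

\begin{lemma}\label{lem:saddle}
If $g_3(J)\le1$, then $d(J,J^r)\le1$, by a smooth cobordism.
\end{lemma}

\begin{proof}
The unknot is reversible, so let $S$ be a Seifert surface of genus one for $J$. Cutting $S$ along a nonseparating arc (for our $J_N$, an arc across $B_1$) leaves a connected orientable surface with $\chi=0$, an annulus $C$. On the boundary the cut is a saddle move from $J$ to the oriented link $\partial C$; it traces out a pair of pants in $S^3\times[0,\frac12]$. The same move takes $J^r$ to $\partial C$ with both orientations reversed. These two oriented links are isotopic: thicken $C$ to a solid torus $S^1\times D^2$ in which $C=S^1\times[-\frac12,\frac12]$, so that $\partial C$ consists of two oppositely oriented circles, and rotate the factor $D^2$ through the angle $\pi$, which exchanges them. The first pair of pants, the isotopy, and the second pair of pants turned upside down form a connected oriented cobordism from $J$ to $J^r$ with $\chi=-2$ and two boundary circles. Its genus is one.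
\end{proof}

For $J=J_N$ and $L=L_N$ we obtain $g_4(L)=d(J,J^r)\le1$, and $g_4(J)\le g_3(J)\le1$. Boundary connected sums of surfaces give
\begin{equation}\label{eq:upper}
g_4^{\mathrm{sm}}(mL\#\delta J)\le m+\delta .
\end{equation}
Next let $K=mL\#\delta J\#qT$ with $m,q\ge0$ and $\delta\in\{0,1\}$. Since $\overline L=L$ and $J\#\overline J=L$, we have $K\#\overline K=(2m+\delta)L\#q(T\#\overline T)$. As $T$ is reversible, $\overline T=-T$ and $T\#\overline T$ is slice. Hence, in both categories,
\begin{equation}\label{eq:dist}
d(K,K^r)=g_4\big((2m+\delta)L\big)\qquad\text{for }K=mL\#\delta J\#qT .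
\end{equation}
The trefoil summands change $g_4(K)$ without changing the distance; they serve to fill in the region of Theorem~\ref{thm:main}(c).

\begin{proof}[Proof of Theorems \ref{thm:example} and \ref{thm:main}, assuming \eqref{eq:bound}]
The lower bound \eqref{eq:bound} is topological and the upper bound \eqref{eq:upper} is smooth, so both hold in both categories.

\emph{Theorem \ref{thm:example}.} For $N=4$, \eqref{eq:bound} gives $g_4(L)\ge\frac{16}{29}>0$ and $g_4(2L)\ge\frac{32}{29}>1$. With \eqref{eq:upper}, $g_4(L)=1$ and $g_4(2L)=2$, and $d(L,L^r)=g_4(2L)$ by \eqref{eq:dist}.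

\emph{Second statement of (a).} Let $2N>13n$ and $0\le m\le n$. For $\delta=0$ the inequality $\frac{4Nm}{4N+13}>m-1$ is equivalent to $4N+13>13m$, and for $\delta=1$ the inequality $\frac{4N(m+1/2)}{4N+13}>m$ is equivalent to $2N>13m$. Both hold, so the integer $g_4(mL\#\delta J)$ exceeds $m+\delta-1$, and \eqref{eq:upper} is an equality.

\emph{(b)} Take $K=gL_N$ with $2N>26g$. By (a) with $n=2g$, $g_4(K)=g$ and $d(K,K^r)=g_4(2gL_N)=2g$.

\emph{(c)} Every pair satisfies \eqref{eq:trivial}, and the unknot realizes $(0,0)$. Let $g\ge1$ and $0\le d\le2g$. Write $d=2m+\delta$ with $\delta\in\{0,1\}$. Then $m+\delta\le g$, because for $\delta=1$ the inequality $2m+1\le2g$ gives $m\le g-1$. Choose $2N>26g$, fix a category, and put $K_q=mL\#\delta J\#qT$ and $u(q)=g_4(K_q)$. By \eqref{eq:upper}, $u(0)\le g$. Since $d(K_{q+1},K_q)=g_4(T)\le1$, we have $|u(q+1)-u(q)|\le1$. Since $\sigma(L)=0$ by \eqref{eq:LT}, $\sigma(J)=0$, and $|\sigma(T)|=2$ by \eqref{eq:trefoil}, we have $u(q)\ge\frac12|\sigma(K_q)|=q$. So $u$ starts at most at $g$, is unbounded, and moves in steps of at most one; hence $u(q)=g$ for some $q$. By \eqref{eq:dist}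 and (a), $d(K_q,K_q^r)=g_4(dL)=d$.

\emph{(d)} By \eqref{eq:dist}, $d(nL,nL^r)=g_4(2nL)$. Apply \eqref{eq:bound} and \eqref{eq:upper} with $m=2n$, and \eqref{eq:upper} with $m=n$.
\end{proof}

The rest of the paper proves \eqref{eq:bound}.

\section{The threefold cover and its deck transformation}\label{sec:cover}

\subsection{Cyclic covers of a knot}
For an infinite cyclic cover $Y_\infty\to Y$ of a CW complex with deck group generated by $t$, the short exact sequence $0\to C_*(Y_\infty)\xrightarrow{t-1}C_*(Y_\infty)\to C_*(Y)\to0$ gives the \emph{Milnor sequence}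
\[
\cdots\to H_1(Y_\infty)\xrightarrow{t-1}H_1(Y_\infty)\to H_1(Y)\to H_0(Y_\infty)\xrightarrow{t-1}H_0(Y_\infty),
\]
with any coefficients. If $Y_\infty$ is connected, the last map is zero.

Let $K$ be a knot with meridian $\mu$, let $X_\infty\to X_3\to X_K$ be the covers given by $H_1(X_K)=\mathbb Z\mu\to\mathbb Z/3$, and let $t$ be the deck transformation that corresponds to $\mu$. The boundary of $X_3=X_3(K)$ is a torus. It contains the preimage $\tilde\mu$ of $\mu$, a circle that covers $\mu$ three times, and three lifts of the longitude. Two closed manifolds arise by gluing in a solid torus.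
\begin{itemize}
\item The \emph{branched cover} $\Sigma_K$, in which $\tilde\mu$ bounds a disk. The map $t$ extends to $\Sigma_K$, and $H_1(\Sigma_K)=H_1(X_3)/\langle\tilde\mu\rangle$.
\item The manifold $M_3(K)$, in which a lifted longitude bounds a disk; it is the threefold cover of the $0$-surgery on $K$. The lifted longitude already bounds a lift of a Seifert surface, so $H_1(M_3(K))=H_1(X_3)$.
\end{itemize}
The map $H_1(X_3)\to H_1(X_K)=\mathbb Z$ has image $3\mathbb Z$. Let $\tau$ be one third of it, so that $\tau(\tilde\mu)=1$. Then $H_1(X_3)=\ker\tau\oplus\mathbb Z\tilde\mu$, so $\ker\tau\cong H_1(\Sigma_K)$. Let $\Lambda=\mathbb Z[t^{\pm1}]$ and let $\mathcal A_K=H_1(X_\infty)$ be the Alexander module. The Milnor sequence of $X_\infty\to X_3$, whose deck group is generated by $t^3$, identifies $\ker\tau$ with $\mathcal A_K/(t^3-1)$. Thus, compatibly with $t$,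
\begin{equation}\label{eq:alex}
H_1(\Sigma_K)\cong\mathcal A_K/(t^3-1).
\end{equation}

The three operations on knots act as follows. \emph{Reversal} leaves $\Sigma_K$ unchanged and replaces $\mu$ by $-\mu$, hence $t$ by $t^{-1}$. A \emph{reflection} lifts to an orientation-reversing homeomorphism $\Sigma_K\to\Sigma_{\overline K}$; it carries $\mu$ to a curve of linking number $-1$ with $\overline K$, so the lift conjugates $t$ to $t^{-1}$. For \emph{connected sums}, $\Sigma_{K\#K'}=\Sigma_K\#\Sigma_{K'}$ compatibly with $t$, because the sphere that splits $K\#K'$ meets the knot in two points and its branched cover is a sphere.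

Suppose that $H=H_1(\Sigma)$ is finite, where $\Sigma=\Sigma_K$. Then the Bockstein map $\beta\colon H^1(\Sigma;\mathbb Q/\mathbb Z)\to H^2(\Sigma;\mathbb Z)$ is an isomorphism, and the \emph{linking form} is
\[
\lambda(x,y)=\chi_x(y),\qquad \chi_x=\beta^{-1}\mathrm{PD}(x)\in H^1(\Sigma;\mathbb Q/\mathbb Z)=\operatorname{Hom}(H,\mathbb Q/\mathbb Z),
\]
where $\mathrm{PD}$ is Poincar\'e duality. It is nonsingular: $x\mapsto\chi_x$ is an isomorphism $H\to\operatorname{Hom}(H,\mathbb Q/\mathbb Z)$. Up to sign, $\lambda(x,y)=\frac1r(c\cdot y)$ for a $2$-chain $c$ with $\partial c=rx$; this shows that the linking form of a connected sum is the orthogonal sum of the linking forms. Orientation-preserving homeomorphisms such as $t$ preserve $\lambda$. We write $C_n=\frac1n\mathbb Z/\mathbb Z\subset\mathbb Q/\mathbb Z$. If $H$ is an $\mathbb F_7$-vector space, then $\lambda$ takes values in $C_7$ and $\dim U^\perp=\dim H-\dim U$ for every subspace $U$, where $U^\perp=\{x:\chi_x(U)=0\}$.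

\begin{lemma}\label{lem:infcover}
Let $K$ be obtained from $K_0$ by infection along $\gamma_1,\dots,\gamma_h$ by $A_1,\dots,A_h$. Each $\nu(\gamma_j)$ has three homeomorphic lifts $\nu(t^l\tilde\gamma_j)$, $l=0,1,2$, in $X_3(K_0)$, and $X_3(K)$ and $M_3(K)$ are obtained from $X_3(K_0)$ and $M_3(K_0)$ by replacing each lift with a copy of $X_{A_j}$. There is an isomorphism $H_1(X_3(K))\cong H_1(X_3(K_0))$ that respects $t$, $\tau$ and $\tilde\mu$ and takes the meridian of the copy of $A_j$ in place of $\nu(t^l\tilde\gamma_j)$ to the class of $t^l\tilde\gamma_j$. Moreover $\tau(\tilde\gamma_j)=0$.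
\end{lemma}

\begin{proof}
Let $Y=X_{K_0}\setminus\bigcup_j\operatorname{int}\nu(\gamma_j)$. By Lemma~\ref{lem:filling}, $H_1(X_K)$ and $H_1(X_{K_0})$ are the same quotient of $H_1(Y)$. So $K$ and $K_0$ have the same meridian and longitude in $\partial Y$, and their covers restrict to the same threefold cover $Y'$ of $Y$, with the same $t$ and $\tau$. The generator of $H_1(\nu(\gamma_j))$, and likewise the generator $\mu_{A_j}$ of $H_1(X_{A_j})$, is the longitude of $\gamma_j$, which maps to $\operatorname{lk}(\gamma_j,K_0)=0$. Hence the covers are trivial over these pieces and $\tau(\tilde\gamma_j)=0$. By Lemma~\ref{lem:filling} again, both $H_1(X_3(K))$ and $H_1(X_3(K_0))$ are the quotient of $H_1(Y')$ by the meridians of the curves $t^l\tilde\gamma_j$.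
\end{proof}

From now on we identify $H_1(\Sigma_K)$ with $H_1(\Sigma_{K_0})$ by this isomorphism.

\subsection{The eigenvectors}

\begin{lemma}\label{lem:eigen}
Let $e$ and $f$ be the classes of lifts of $\eta_1$ and $\eta_2$. Then $H_1(\Sigma_R)=H_1(\Sigma_J)=\mathbb F_7e\oplus\mathbb F_7f$, with $te=\kappa e$ and $tf=\kappa^{-1}f$, where $\{\kappa,\kappa^{-1}\}=\{2,4\}\subset\mathbb F_7^*$.
\end{lemma}

\begin{proof}
The cover $X_\infty$ is a chain of copies of $S^3$ cut along $F_R$, the positive side of $F_R$ in one copy glued to the negative side in a neighboring copy. By Mayer--Vietoris, $\mathcal A_R$ is the quotient of $\Lambda\otimes H_1(S^3\setminus F_R)=\Lambda\eta_1\oplus\Lambda\eta_2$ by the relations $a_j^+=t^{\epsilon}a_j^-$ for $j=1,2$, where $\epsilon=\pm1$ depends on conventions. A class $y\in H_1(S^3\setminus F_R)$ equals $\operatorname{lk}(y,a_1)\eta_1+\operatorname{lk}(y,a_2)\eta_2$, so Lemma~\ref{lem:seifert} gives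
\begin{equation}\label{eq:pushoffs}
a_1^+=p_1\eta_2,\qquad a_1^-=p_2\eta_2,\qquad a_2^+=p_2\eta_1,\qquad a_2^-=p_1\eta_1 .
\end{equation}
The relations are $p_1\eta_2=t^\epsilon p_2\eta_2$ and $p_2\eta_1=t^\epsilon p_1\eta_1$ with $\{p_1,p_2\}=\{1,2\}$. Hence one of $\eta_1,\eta_2$ generates a summand $\Lambda/(t-2)$ and the other a summand $\Lambda/(2t-1)$. Both are $\mathbb Z[\frac12]$, with $t$ acting as $2$ and as $\frac12$, so $t^3-1$ acts as $7$ and as $-\frac78$. By \eqref{eq:alex} each contributes $\mathbb F_7$, with $t$ acting as $2$ and as $2^{-1}=4$.
\end{proof}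

This is the reason for using the threefold cover. The same computation with $t^2-1$ gives $\mathbb F_3^2$ for the double cover, with $t=2=2^{-1}=-1$ on both summands, so that $t$ and $t^{-1}$ cannot be told apart.

Reflect the whole construction. The knot $\overline J$ is obtained from $\overline R$ by infection along $\overline\eta_1$ by $\overline A$ and along $\overline\eta_2$ by $A$. The classes $\bar e,\bar f$ of lifts of $\overline\eta_1,\overline\eta_2$ form a basis of $H_1(\Sigma_{\overline J})$, and $t\bar e=\kappa^{-1}\bar e$, $t\bar f=\kappa\bar f$, because the lifted reflection conjugates $t$ to $t^{-1}$. We call the knot used to infect along a curve its \emph{companion}.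
\begin{equation}\label{eq:table}
\begin{array}{l|cc|cc}
\text{summand} & \multicolumn{2}{c|}{J} & \multicolumn{2}{c}{\overline J}\\ \hline
\text{curve} & \eta_1 & \eta_2 & \overline\eta_1 & \overline\eta_2\\
\text{class of a lift} & e & f & \bar e & \bar f\\
\text{eigenvalue of }t & \kappa & \kappa^{-1} & \kappa^{-1} & \kappa\\
\text{companion} & A & \overline A & \overline A & A
\end{array}
\end{equation}
The point of the construction is visible in the last two rows: \emph{the eigenvalue determines the chirality of the companion}.

Fix $N,m,\delta$ and put
\[
K=mL\#\delta J,\qquad K_0=m(R\#\overline R)\#\delta R .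
\]
Then $K$ is obtained from $K_0$ by infection along the unlink formed by the copies of the curves in \eqref{eq:table}. The space $H=H_1(\Sigma_K)$ has dimension $4m+2\delta$ and the \emph{standard basis} $e_k,f_k$ $(1\le k\le m+\delta)$, $\bar e_k,\bar f_k$ $(1\le k\le m)$, with one vector for each infection curve. It splits into eigenspaces of $t$,
\[
H=E_\kappa\oplus E_{\kappa^{-1}},\qquad E_\kappa=\langle e_k,\bar f_k\rangle,\qquad E_{\kappa^{-1}}=\langle f_k,\bar e_k\rangle,
\]
each of dimension $2m+\delta$. Call the two basis vectors $b,b^*$ that come from the same summand $J$ or $\overline J$ \emph{partners}; they lie in different eigenspaces.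

\begin{lemma}\label{lem:pairing}
For standard basis vectors $b,b'$ we have $\lambda(b,b')\ne0$ if and only if $b'=b^*$.
\end{lemma}

\begin{proof}
Different summands are orthogonal. If $tb=\kappa^{\pm1}b$, then $\lambda(b,b)=\lambda(tb,tb)=\kappa^{\pm2}\lambda(b,b)$ with $\kappa^{\pm2}\in\{4,2\}$, so $\lambda(b,b)=0$. The form on one summand is nonsingular and its matrix in the basis $b,b^*$ has zero diagonal, so both off-diagonal entries are nonzero.
\end{proof}

\section{The obstruction and the proof of the genus bound}\label{sec:obstruction}

\subsection{The cover of the four-ball}\label{ss:ball}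
Two foundational facts allow us to work with locally flat surfaces: such surfaces in $4$-manifolds have normal bundles \cite{FQ}, and compact topological manifolds have the homotopy type of finite CW complexes (Kirby--Siebenmann).

Let $F\subset B^4$ be a connected oriented locally flat surface of genus $g$ with $\partial F=K$. Its normal bundle is oriented and $H^2(F)=0$, so it is trivial; let $F\times D^2$ be a tubular neighborhood and $Y_F$ the exterior. Mayer--Vietoris for $B^4=Y_F\cup F\times D^2$ gives an isomorphism $H_1(F\times S^1)\cong H_1(Y_F)\oplus H_1(F)$ whose second coordinate is the projection. The kernel of the projection is generated by the meridian, so $H_1(Y_F)=\mathbb Z\mu\cong H_1(X_K)$. Changing the trivialization by a map $\phi\colon F\to S^1$ changes the class in $H_1(Y_F)$ of the push-off of a curve $y$ by $\phi_*(y)\mu$, and every homomorphism $H_1(F)\to\mathbb Z$ is of the form $\phi_*$. So we may, and do, choose the trivialization for which $H_1(F\times\mathrm{pt})\to H_1(Y_F)$ is zero. The curve $\partial F\times\mathrm{pt}$ is null-homologous in $Y_F$, hence in $X_K$; it is the longitude of $K$.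

Let $Y_3\to Y_F$ be the threefold cyclic cover. Over $F\times S^1$ it is the identity on $F$ times the threefold cover of the circle, so $\partial Y_3=X_3\cup F\times S^1$ with circle factor $\tilde\mu$. As before, $\tau\colon H_1(Y_3)\to\mathbb Z$ is one third of the map to $H_1(Y_F)$; it vanishes on $H_1(F\times\mathrm{pt})$. The branched cover is $\Sigma_F=Y_3\cup F\times D^2$. Its boundary is $\Sigma_K$, and $t$ extends over it as a rotation of the factor $D^2$. Put
\[
U_F=\ker\big(H_1(\Sigma_K)\to H_1(\Sigma_F)\big).
\]

\subsection{Three properties}
In Section~\ref{sec:rho} we attach to a knot $K$ and a character $\chi\colon H_1(\Sigma_K)\to C_7$ a rational number $\rho(K,\chi)$, the difference of a twisted and an untwisted signature of a $4$-manifold bounded by $M_3(K)$. The proof of \eqref{eq:bound} uses only the following statements. The first says that a surface of low genus has many characters that vanish on $U_F$, the second that $\rho$ is small on such characters, and the third computes $\rho$.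

\begin{proposition}\label{prop:kernel}
Let $F$ be as above and suppose that $H=H_1(\Sigma_K)$ is an $\mathbb F_7$-vector space. Then $U_F^\perp$ is a $t$-invariant subspace of $U_F$, and $\dim U_F^\perp\ge\frac12\dim H-2g$. If $g=0$, then $U_F=U_F^\perp$ has dimension $\frac12\dim H$.
\end{proposition}

\begin{proposition}\label{prop:small}
Let $F$ be as above. If $\chi\colon H_1(\Sigma_K)\to C_7$ vanishes on $U_F$, then $|\rho(K,\chi)|\le13g$.
\end{proposition}

\begin{proposition}\label{prop:infection}
There is a sign $\varepsilon\in\{\pm1\}$, depending only on conventions, such that in the situation of Lemma~\ref{lem:infcover}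
\[
\rho(K,\chi)=\rho(K_0,\chi)+\varepsilon\sum_{j=1}^h\sum_{l=0}^2\sigma_{A_j}\big(\exp(2\pi i\,\chi(t^l\tilde\gamma_j))\big).
\]
\end{proposition}

Propositions~\ref{prop:kernel} and~\ref{prop:small} are proved in Section~\ref{sec:surface}, and Proposition~\ref{prop:infection} in Section~\ref{sec:infection}. To use the last one we need the inner sums and the term $\rho(K_0,\chi)$.

\begin{lemma}\label{lem:orbit}
There is $s\in\{\pm4N\}$ such that, for every infection curve $\gamma$ of $K=mL\#\delta J$ with companion $A_\gamma$ and every character $\chi\colon H\to C_7$, the sum $\sum_{l=0}^2\sigma_{A_\gamma}(\exp(2\pi i\,\chi(t^l\tilde\gamma)))$ equals $0$ if $\chi(\tilde\gamma)=0$, and otherwise equals $s$ if $A_\gamma=A$ and $-s$ if $A_\gamma=\overline A$.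
\end{lemma}

\begin{proof}
The class of $\tilde\gamma$ is an eigenvector with eigenvalue $2$ or $4$, each of which generates the subgroup $\{1,2,4\}$ of $\mathbb F_7^*$. So if $\chi(\tilde\gamma)=u/7$, the three values $\chi(t^l\tilde\gamma)$ are $u/7,2u/7,4u/7$. For $u=0$ each term is $\sigma(1)=0$. For $u\neq0$ the set $\{u,2u,4u\}$ is one of the cosets $\{1,2,4\}$ and $\{3,5,6\}=-\{1,2,4\}$, and these give the same sum since $\sigma(\bar z)=\sigma(z)$. The points $\exp(2\pi iu/7)$ for $u=1,2,4$ have arguments $\frac{2\pi}7<\frac\pi3$, $\frac{4\pi}7$ and $\frac{8\pi}7$; the first has real part greater than $\frac12$ and the other two have negative real part. By \eqref{eq:trefoil} the sum for $T$ is $0-2-2=-4$, and \eqref{eq:LT} gives the sums for $A=NT$ and $\overline A$.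
\end{proof}

The term $\rho(K_0,\chi)$ would be hard to compute directly. It vanishes because $R$ has two slice disks, one for each eigenline; this is the second reason for the choice of $R$.

\begin{lemma}\label{lem:disks}
Let $E$ be $E_\kappa$ or $E_{\kappa^{-1}}$. Then $K_0$ bounds a smooth disk $D\subset B^4$ with $U_D=E$. Consequently $\rho(K_0,\chi)=0$ for every $\chi$ that vanishes on $E$.
\end{lemma}

\begin{proof}
We first surger $F_R$ along $a_1$. Let $\nu(a_1)$ be a tubular neighborhood that meets $F_R$ in an annulus with edges $a',a''$, and place $a_1^+$ on $\partial\nu(a_1)$. The curves $a',a'',a_1^+$ are disjoint parallel copies of $a_1$ for the surface framing, which is $0$. Since $a_1$ is unknotted, its exterior is a solid torus in which these curves are meridians, so they bound disjoint disks $\Delta',\Delta'',\Delta^+$ there. In a collar $S^3\times[0,1]$ of $\partial B^4=S^3\times0$ let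
\[
D_1=R\times[0,\tfrac13]\ \cup\ (F_R\setminus\operatorname{int}\nu(a_1))\times\tfrac13\ \cup\ (a'\cup a'')\times[\tfrac13,\tfrac23]\ \cup\ (\Delta'\cup\Delta'')\times\tfrac23 .
\]
After smoothing corners this is $F_R$ surgered along a nonseparating curve, a disk with boundary $R$. The disk $a_1^+\times[0,\frac23]\cup\Delta^+\times\frac23$ misses $D_1$, because $a_1^+$ misses $F_R$. Being simply connected, it lifts to the cover, so the lifts of $a_1^+$ lie in $U_{D_1}$. The space $S^3\setminus F_R$ lifts homeomorphically to $\Sigma_R$, and in it $a_1^+=p_1\eta_2$ by \eqref{eq:pushoffs}. So a lift of $a_1^+$ represents $p_1t^lf$ for some $l$, a nonzero multiple of $f$. In the same way, surgery along $a_2$ gives a disk $D_2$ and an auxiliary disk in its complement that kills $e$, since $a_2^+=p_2\eta_1$. Reflecting $B^4$ gives disks $\overline D_1,\overline D_2$ for $\overline R$ with auxiliary disks that kill $\bar f$ and $\bar e$.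

For $E=E_\kappa$ let $D$ be the boundary connected sum of copies of $D_2$ for the summands $R$ and of $\overline D_1$ for the summands $\overline R$; for $E=E_{\kappa^{-1}}$ use $D_1$ and $\overline D_2$. The auxiliary disks miss $D$, so $E\subset U_D$. By Proposition~\ref{prop:kernel} with $g=0$, $\dim U_D=2m+\delta=\dim E$. The last claim is Proposition~\ref{prop:small} with $g=0$.
\end{proof}

\subsection{The smallest cases}
Take $K=L=J\#\overline J$, so that $H$ has the basis $e,f,\bar e,\bar f$, and suppose that $L$ bounds a locally flat disk $F$. By Proposition~\ref{prop:kernel}, $U_F^\perp$ is a $t$-invariant plane in $H$. As $t$ is diagonalizable, the plane contains an eigenvector $x\ne0$, say $x=x_1e+x_2\bar f\in E_\kappa$. By Lemma~\ref{lem:pairing},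
\[
\chi_x(e)=\chi_x(\bar f)=0,\qquad \chi_x(f)=x_1\lambda(e,f),\qquad \chi_x(\bar e)=x_2\lambda(\bar f,\bar e).
\]
The character vanishes on $E_\kappa$, so $\rho(K_0,\chi_x)=0$. It can be nonzero only on lifts of $\eta_2$ and $\overline\eta_1$, and by \eqref{eq:table} both curves have companion $\overline A$. So $\rho(L,\chi_x)$ is $-\varepsilon s$ if one of $x_1,x_2$ is nonzero and $-2\varepsilon s$ if both are. For $x\in E_{\kappa^{-1}}$ the curves are $\eta_1$ and $\overline\eta_2$, the companion is $A$, and the values are $\varepsilon s$ and $2\varepsilon s$. In each case $\rho(L,\chi_x)\ne0$, which contradicts Proposition~\ref{prop:small}. Hence $J_N$ is not concordant to its reverse, for any $N\ge1$.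

It is instructive to see the argument fail for the slice knot $J\#-J$. Reversing the summand $\overline J$ inverts $t$ on it, so the last two eigenvalues in \eqref{eq:table} are exchanged and the $\kappa$-eigenspace becomes $\langle e,\bar e\rangle$. A character $\chi_x$ with $x=x_1e+x_2\bar e$ and $x_1,x_2\ne0$ is nonzero on the lifts of $\eta_2$ and $\overline\eta_2$, whose companions $\overline A$ and $A$ contribute $-\varepsilon s+\varepsilon s=0$. The same cancellation would occur in $J\#\overline J$ if both bands of $R$ were infected by $A$: then $\eta_2$ and $\overline\eta_1$ would have companions $A$ and $\overline A$.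

Now let $K=2L$ bound a surface of genus one. Then $\dim H=8$ and $\dim U_F^\perp\ge4-2=2$, so there is still an eigenvector $x\ne0$ in $U_F^\perp$, and the same computation gives $|\rho(K,\chi_x)|\ge4N$. Proposition~\ref{prop:small} allows at most $13$, which is a contradiction as soon as $N\ge4$. This is the origin of the number $4$ in Theorem~\ref{thm:example}. For a bound that is linear in $m$ with $N$ fixed, a single nonzero coordinate is not enough; we need an eigenvector with many.

\subsection{Proof of the inequality \eqref{eq:bound}}
Let $K=mL\#\delta J$ bound a locally flat surface $F$ of genus $g=g_4^{\mathrm{top}}(K)$. If $g\ge m+\frac\delta2$, then \eqref{eq:bound} holds, so assume $g<m+\frac\delta2$. By Proposition~\ref{prop:kernel}, $U_F^\perp$ is $t$-invariant of dimension at least $2m+\delta-2g$. An invariant subspace of a diagonalizable map is the sum of its intersections with the eigenspaces, so for one eigenspace $E$ the space $U_F^\perp\cap E$ has dimension $D\ge m+\frac\delta2-g>0$. Write a basis of $U_F^\perp\cap E$ in the standard coordinates of $E$, bring it to reduced row echelon form, and let $x$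 be the sum of the $D$ rows. It has the entry $1$ in each of the $D$ pivot columns, so the number $w$ of nonzero coordinates of $x$ is at least $D$.

Write $x=\sum_bx_bb$ over the standard basis vectors $b\in E$. By Lemma~\ref{lem:pairing}, $\chi_x$ vanishes on $E$ and $\chi_x(b^*)=x_b\lambda(b,b^*)$, which is nonzero exactly when $x_b\ne0$. So $\chi_x$ is nonzero on the lifts of exactly $w$ infection curves. Their classes lie in the other eigenspace, so by \eqref{eq:table} they all have the same companion: $\overline A$ if $E=E_\kappa$, and $A$ if $E=E_{\kappa^{-1}}$. By Lemma~\ref{lem:disks}, $\rho(K_0,\chi_x)=0$. Proposition~\ref{prop:infection} and Lemma~\ref{lem:orbit} give $|\rho(K,\chi_x)|=4Nw$. Since $x\in U_F^\perp$, the character $\chi_x$ vanishes on $U_F$, and Proposition~\ref{prop:small} gives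
\[
4N\left(m+\tfrac\delta2-g\right)\le4Nw\le13g .
\]
This is \eqref{eq:bound}. \qed

\section{Signature defects}\label{sec:rho}

\subsection{Twisted signatures}
Let $W$ be a compact oriented topological $4$-manifold and $\alpha\colon H_1(W)\to U(1)$ a homomorphism. It defines a local system $\mathbb C_\alpha$ of rank one; on a component with universal cover $\widetilde W$ and fundamental group $\pi$, $H_*(W;\mathbb C_\alpha)$ is the homology of $C_*(\widetilde W)\otimes_{\mathbb Z[\pi]}\mathbb C$. Poincar\'e--Lefschetz duality and the universal coefficient theorem identify $H_2(W,\partial W;\mathbb C_\alpha)$ with the conjugate dual of $H_2(W;\mathbb C_\alpha)$, and the map $H_2(W;\mathbb C_\alpha)\to H_2(W,\partial W;\mathbb C_\alpha)$ becomes a hermitian form, the twisted intersection form. If $\alpha$ factors as $\theta\varphi$ with $\varphi$ onto a group $G$, and $x,y$ are $2$-cycles in the $G$-cover, the form is $\sum_{\gamma\in G}(x\cdot\gamma y)\,\theta(\gamma)$, up to complex conjugation. Its signature is $\operatorname{sign}_\alpha W$; for trivial $\alpha$ it is the ordinary signature $\operatorname{sign}W$. We use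 four standard facts, with twisted or untwisted coefficients.
\begin{enumerate}
\item[(S1)] Classes in the image of $H_2(\partial W)$ lie in the radical of the form.
\item[(S2)] (Novikov additivity.) The signature is additive when manifolds are glued along whole components of their boundaries.
\item[(S3)] If a closed $W$ bounds a compact oriented $5$-manifold $W'$ over which $\alpha$ extends, its signature vanishes: by duality, the kernel of $H_2(W)\to H_2(W')$ is its own orthogonal complement.
\item[(S4)] If $\alpha$ is a character of $H_1(Y\times S^1)$ that is nontrivial on the circle factor, then $H_*(Y\times S^1;\mathbb C_\alpha)=0$. Indeed $\mathbb C_\alpha$ is a product of local systems on the factors, and $H_*(S^1;\mathbb C_z)$ is the homology of $\mathbb C\xrightarrow{z-1}\mathbb C$; apply the K\"unneth theorem.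
\end{enumerate}

\subsection{The invariant}
Fix a transcendental number $\omega\in S^1$; such numbers exist since the algebraic numbers are countable. Let $G=C_n\times\mathbb Z$ and define $\theta\colon G\to U(1)$ by $\theta(u,j)=\exp(2\pi iu)\,\omega^j$. A \emph{manifold over $G$} is a manifold with a homomorphism from its first homology to $G$; since $G$ is abelian, this is the same as a homotopy class of maps to $BG=BC_n\times S^1$. It carries the local system $\mathbb C_\alpha$, where $\alpha$ is the composite with $\theta$.

Recall that $\Omega_0^{SO}=\mathbb Z$, $\Omega^{SO}_q=0$ for $q=1,2,3$, and $\Omega_4^{SO}=\mathbb Z$ is generated by $\mathbb{CP}^2$. The Atiyah--Hirzebruch spectral sequence $H_p(BG;\Omega_q^{SO})\Rightarrow\Omega^{SO}_{p+q}(BG)$ gives $\Omega_3^{SO}(BG)\cong H_3(BG)\cong H_3(BC_n)\oplus H_2(BC_n)=\mathbb Z/n$. So for every closed oriented $3$-manifold $M$ over $G$, with $\varphi\colon H_1(M)\to G$, some number $r\ge1$ of disjoint copies of $M$ bound a compact oriented $4$-manifold $W$ over $G$. Define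
\[
\rho(M,\varphi)=\tfrac1r\big(\operatorname{sign}_\alpha W-\operatorname{sign}W\big).
\]
We must allow $W$ to be a topological manifold, since it will contain the exterior of a locally flat surface.

\begin{lemma}\label{lem:welldef}
The number $\rho(M,\varphi)$ does not depend on $r$ or on the compact oriented topological manifold $W$.
\end{lemma}

\begin{proof}
If $\partial W=rM$ and $\partial W'=r'M$ over $G$, glue $r'$ copies of $W$ to $r$ copies of $-W'$. By (S2) it suffices to show that $\operatorname{sign}_\alpha X=\operatorname{sign}X$ for every closed connected oriented topological $4$-manifold $X$ over $G$. By (S2) for a gluing along $S^3$, connected sum with a closed simply connected manifold adds its signature to both sides. Adding the $E_8$-manifold if necessary, we may assume that the Kirby--Siebenmann invariant of $X$ vanishes, and then $X\#k(S^2\times S^2)$ is smoothable for some $k$ \cite[\S8.6]{FQ}. So we may assume that $X$ is smooth. By (S3), $\operatorname{sign}_\alpha-\operatorname{sign}$ is a homomorphism $\Omega_4^{SO}(BG)\to\mathbb Z$. Since $BG$ has the rational homology of a circle, $H_4(BG;\mathbb Q)=0$,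 and the spectral sequence shows that $\Omega_4^{SO}(BG)\otimes\mathbb Q$ has dimension at most one. The class of $\mathbb{CP}^2$ with the trivial map has nonzero signature, so it spans, and the homomorphism vanishes on it. A homomorphism to $\mathbb Z$ that vanishes rationally vanishes.
\end{proof}

Three consequences are immediate from the lemma. The invariant is additive under disjoint union and changes sign with the orientation of $M$, so
\begin{equation}\label{eq:cob}
\partial W=\textstyle\bigsqcup_j\pm M_j\ \text{ over }G\quad\Longrightarrow\quad\sum_j\pm\rho(M_j,\varphi_j)=\operatorname{sign}_\alpha W-\operatorname{sign}W .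
\end{equation}
It does not change when $C_n$ is enlarged to $C_{n'}\supset C_n$, since the same $W$ can be used. It vanishes for $\varphi=0$, since $M$ bounds some $W$, which we equip with the zero homomorphism.

\begin{definition}
For a knot $K$ and $\chi\colon H_1(\Sigma_K)\to C_7$, regard $\chi$ as a character of $H_1(M_3(K))=H_1(X_3)$ through the projection to $H_1(\Sigma_K)$, and put $\rho(K,\chi)=\rho\big(M_3(K),(\chi,\tau)\big)$.
\end{definition}

The factor $\omega^\tau$ makes the coefficients nontrivial on $\tilde\mu$, so that (S4) disposes of the pieces glued in along the branch set, and its transcendence will force twisted first homology to vanish (Lemma~\ref{lem:acyclic}). It does not enter the terms contributed by the companions, because $\tau$ vanishes on lifts of infection curves.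

\subsection{Zero-surgeries}

\begin{lemma}\label{lem:zero}
Let $M_A$ be the $0$-surgery on a knot $A$, let $u\in C_n$, and let $\varphi_u\colon H_1(M_A)\to G$ send $\mu_A$ to $(u,0)$. Then $\rho(M_A,\varphi_u)=\varepsilon\,\sigma_A(\exp(2\pi iu))$, where $\varepsilon\in\{\pm1\}$ depends only on conventions.
\end{lemma}

\begin{proof}
Let $z=\exp(2\pi iu)$. For $u=0$ both sides vanish, so let $z\ne1$. The plan is to find the Seifert form in the exterior of a Seifert surface pushed into $B^4$, and then to close this exterior up to a manifold with boundary $M_A$ by pieces that do not affect signatures.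

\emph{The exterior of a pushed-in surface.} Let $S$ be a Seifert surface for $A$ with Seifert form $V$. Push the interior of $S$ radially into $B^4$ to get a properly embedded surface $S^*$, and let $\Theta$ be the region swept out; it is $S\times[0,1]$ with the intervals over $\partial S$ collapsed to points. Cutting $B^4$ along $\Theta$ gives again a $4$-ball. In its boundary $S^3$ the two copies of $\Theta$ are the halves $s\ge0$ and $s\le0$ of a bicollar $S\times[-1,1]$ of $S$, pinched along $\partial S$, the surface $S^*$ appears as $S=S\times0$, and $B^4$ is recovered by identifying $(x,s)$ with $(x,-s)$. Hence the infinite cyclic cover $Y_\infty$ of $Y=B^4\setminus S^*$ is the union of copies $B_j$ $(j\in\mathbb Z)$ of $B^4\setminus S$, with $(x,s)\in\operatorname{int}S\times(0,1]\subset B_j$ glued to $(x,-s)\in B_{j+1}$, and $tB_j=B_{j+1}$ up to replacing $t$ by $t^{-1}$. Each $B_j$ contracts radially to the center of the ball. The Mayer--Vietoris sequence gives $H_2(Y_\infty)\cong\Lambda\otimes H_1(S)$, and it identifies $H_1(Y_\infty)$ with the kernel of a map $\Lambda\to\Lambda$ that is multiplication by a unit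 times $t-1$; so $H_1(Y_\infty)=0$.

For a curve $x\subset \operatorname{int}S$ write $x_s=x\times s$. The generator $[x]$ is represented by a surface in $B_0$ bounded by $x_{1/2}$ minus a surface in $B_1$ bounded by $x_{-1/2}$. Represent $[y]$ in the same way with $\frac34$ in place of $\frac12$, so that the cycles are disjoint on the gluing regions. Two surfaces in $B^4$ with disjoint boundaries in $S^3$ have intersection number $\varepsilon$ times the linking number of the boundaries, for a universal sign $\varepsilon$. Therefore
\begin{align*}
\varepsilon\,[x]\cdot[y]&=\operatorname{lk}(x_{1/2},y_{3/4})+\operatorname{lk}(x_{-1/2},y_{-3/4})=V(x,y)+V(y,x) &&(\text{from }B_0\text{ and }B_1),\\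
\varepsilon\,[x]\cdot t[y]&=-\operatorname{lk}(x_{-1/2},y_{3/4})=-V(x,y) &&(\text{from }B_1),\\
\varepsilon\,[x]\cdot t^{-1}[y]&=-\operatorname{lk}(x_{1/2},y_{-3/4})=-V(y,x) &&(\text{from }B_0),
\end{align*}
and $t^j[y]$ is disjoint from $[x]$ for $|j|\ge2$. The universal coefficient theorem over the principal ideal domain $\mathbb C[t^{\pm1}]$, together with $H_1(Y_\infty)=0$, gives $H_2(Y;\mathbb C_z)=H_2(Y_\infty;\mathbb C)\otimes_{\mathbb C[t^{\pm1}]}\mathbb C_z=H_1(S;\mathbb C)$. The twisted form has the matrix $\varepsilon\big((1-z)V+(1-\bar z)V^T\big)$ or its complex conjugate. So the compact exterior $Y_0$ of $S^*$, a deformation retract of $Y$, has $\operatorname{sign}_zY_0=\varepsilon\,\sigma_A(z)$.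

\emph{Closing up.} Let $Z$ be $B^4$ with a $0$-framed $2$-handle attached along $A$, so $\partial Z=M_A$, and let $\widehat S\subset Z$ be the union of $S^*$ and the core of the handle. It generates $H_2(Z)$ and has self-intersection $0$, so $\operatorname{sign}Z=0$ and the normal bundle of $\widehat S$ is trivial. Let $Y_1=Z\setminus\widehat S\times\operatorname{int}D^2$. It is $Y_0$ with $D^2\times S^1\times[0,1]$ attached along $\partial D^2\times S^1\times[0,1]$, where $\partial D^2$ is the longitude and $S^1$ the meridian of $A$; so $H_1(Y_1)=\mathbb Z\mu_A$. Its boundary components are $M_A$ and $\widehat S\times S^1$. As in Section~\ref{ss:ball}, choose the trivialization so that $H_1(\widehat S\times\mathrm{pt})\to H_1(Y_1)$ is zero. Let $Q$ be a handlebody with $\partial Q=\widehat S$ and let $W=Y_1\cup Q\times S^1$. Then $\partial W=M_A$, and $H_1(Y_1)\to\mathbb Z$ extends over $W$ by the projection $Q\times S^1\to S^1$. Composing with $1\mapsto(u,0)$ makes $W$ a manifold over $G$.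

\emph{Untwisted signature.} The groups $H_2(\widehat S\times D^2)$ and $H_2(Q\times S^1)=H_1(Q)\otimes H_1(S^1)$ come from the boundary, so these pieces have signature $0$ by (S1). By (S2), $\operatorname{sign}Y_1=\operatorname{sign}Z=0$ and $\operatorname{sign}W=\operatorname{sign}Y_1=0$.

\emph{Twisted signature.} By (S4) the twisted homology of $Q\times S^1$, of $D^2\times S^1\times[0,1]$ and of $\partial D^2\times S^1\times[0,1]$ vanishes. So $\operatorname{sign}_zW=\operatorname{sign}_zY_1$ by (S2), and by Mayer--Vietoris the inclusion $Y_0\subset Y_1$ induces an isomorphism on $H_2(\,\cdot\,;\mathbb C_z)$, which preserves the forms. Hence $\operatorname{sign}_zW=\varepsilon\,\sigma_A(z)$.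
\end{proof}

\section{Bounds from a surface in the four-ball}\label{sec:surface}

Let $F$, $Y_F$, $Y_3$, $\Sigma_F$ and $U=U_F$ be as in Section~\ref{ss:ball}, and let $Y_\infty$ be the infinite cyclic cover of $Y_F$. It is also the infinite cyclic cover of $Y_3$ defined by $\tau$. We know nothing about $\pi_1(Y_F)$ beyond its abelianization. All estimates come from Euler characteristics, which are determined by $g$, once the homology in degrees other than $2$ is under control. That control comes from the fact that $3$ and the order of the character are prime powers.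

\begin{lemma}\label{lem:betti}
\begin{enumerate}
\item[(a)] For every prime $p$, $H_0(Y_\infty;\mathbb F_p)$ and $H_1(Y_\infty;\mathbb F_p)$ are finite dimensional, and $t-1$ is onto on $H_1(Y_\infty;\mathbb F_p)$.
\item[(b)] $\chi(Y_3)=6g$ and $b_2(Y_3)=6g$, where $\chi(\,\cdot\,)$ is the Euler characteristic.
\item[(c)] $H_1(\Sigma_F)$ is finite and $b_2(\Sigma_F)=4g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the Milnor sequence of $Y_\infty\to Y_F$ the map $H_1(Y_F;\mathbb F_p)\to H_0(Y_\infty;\mathbb F_p)$ is a surjection $\mathbb F_p\to\mathbb F_p$, hence injective, so $t-1$ is onto. The module $H_1(Y_\infty;\mathbb F_p)$ is finitely generated over the principal ideal domain $\mathbb F_p[t^{\pm1}]$, because $Y_F$ has the homotopy type of a finite complex. It has no free summand, as $t-1$ is not onto on a nonzero free module. So it is a finitely generated torsion module, which is finite dimensional.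

(b) Over $\mathbb F_3$ we have $t^3-1=(t-1)^3$, which is onto by (a). The Milnor sequence of $Y_\infty\to Y_3$ gives $\dim H_1(Y_3;\mathbb F_3)=1$, so $b_1(Y_3)\le1$; since $\tau(\tilde\mu)=1$, we have $b_1(Y_3)=1$ and $H^1(Y_3;\mathbb Q)=\mathbb Q\tau$. The boundary $\partial Y_3$ is connected and contains $\tilde\mu$, so restriction to it is onto on $H^0$ and injective on $H^1$. Hence $H^1(Y_3,\partial Y_3;\mathbb Q)=0$, and $b_3(Y_3)=0$ by duality; also $b_4(Y_3)=0$. From $1=\chi(B^4)=\chi(Y_F)+\chi(F)-\chi(F\times S^1)=\chi(Y_F)+1-2g$ we get $\chi(Y_F)=2g$ and $\chi(Y_3)=6g=1-1+b_2(Y_3)$.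

(c) By excision $H_1(\Sigma_F,Y_3)=H_1(F\times(D^2,S^1))=0$, so $H_1(\Sigma_F)$ is a quotient of $H_1(Y_3)/\langle\tilde\mu\rangle$, which is finitely generated of rank $0$. Then $H^1(\Sigma_F,\Sigma_K;\mathbb Q)=0$, since $H^1(\Sigma_F;\mathbb Q)=0$ and $\Sigma_K$ is connected, so $b_3(\Sigma_F)=0$. Finally $1+b_2(\Sigma_F)=\chi(\Sigma_F)=6g+(1-2g)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:kernel}]
Write $Z=\Sigma_F$ and $\Sigma=\Sigma_K$, and consider the exact sequence $H_2(Z,\Sigma)\xrightarrow{\partial}H\xrightarrow{\iota}H_1(Z)$, so that $U=\ker\iota=\operatorname{im}\partial$. Let $\mathcal T$ be the torsion subgroup of $H_2(Z,\Sigma)$. We claim that $U^\perp=\partial\mathcal T$.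

An element $x\in H$ lies in $U^\perp$ if and only if $\chi_x$ factors through $\operatorname{im}\iota$. Since $\mathbb Q/\mathbb Z$ is divisible, characters of a subgroup extend, so this holds if and only if $\chi_x=\iota^*\xi$ for some $\xi\in\operatorname{Hom}(H_1(Z),\mathbb Q/\mathbb Z)=H^1(Z;\mathbb Q/\mathbb Z)$. Apply the Bockstein map, which commutes with restriction and is an isomorphism on $\Sigma$: the condition becomes $\mathrm{PD}(x)=(\beta\xi)|_\Sigma$ for some $\xi$. The image of $\beta$ on $Z$ is the kernel of $H^2(Z;\mathbb Z)\to H^2(Z;\mathbb Q)$, that is, the torsion subgroup. Under the duality isomorphisms $H_2(Z,\Sigma)\cong H^2(Z)$ and $H_1(\Sigma)\cong H^2(\Sigma)$ the map $\partial$ corresponds to restriction up to sign. So the condition says that $x\in\partial\mathcal T$.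

Hence $U^\perp\subset U$, and $U/U^\perp$ is a quotient of $H_2(Z,\Sigma)/\mathcal T$, which is free abelian of rank $b_2(Z)=4g$. So $\dim U-\dim U^\perp\le4g$, while $\dim U+\dim U^\perp=\dim H$. Subtracting gives $2\dim U^\perp\ge\dim H-4g$, and for $g=0$ we get $U=U^\perp$ of half dimension. Since $t$ extends over $Z$, it preserves $U$, and since it preserves $\lambda$, it preserves $U^\perp$.
\end{proof}

\begin{lemma}\label{lem:acyclic}
Let $P=C_{7^k}$, let $\chi'\colon H_1(Y_3)\to P$ be any homomorphism, and let $\alpha=\theta\circ(\chi',\tau)$. Then $\dim H_2(Y_3;\mathbb C_\alpha)=6g$.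
\end{lemma}

\begin{proof}
We show that the twisted homology vanishes in all other degrees. The information in Lemma~\ref{lem:betti}(a) concerns untwisted coefficients on $Y_\infty$. It is carried to the $P$-cover in characteristic $7$, where the action of a $7$-group is unipotent, and then lifted to characteristic $0$.

\emph{Characteristic $7$.} The group ring $\mathbb F_7[P]=\mathbb F_7[\zeta]/(\zeta^{7^k}-1)=\mathbb F_7[\zeta]/(\zeta-1)^{7^k}$, with $\zeta$ the generator $7^{-k}$ of $P$, is filtered by the ideals generated by powers of $\zeta-1$, and the successive quotients are $\mathbb F_7$ with trivial action. View it as a local system on $Y_\infty$ through $\chi'$. By Lemma~\ref{lem:betti}(a) and induction along the long exact sequences of the filtration, $H_j(Y_\infty;\mathbb F_7[P])$ is finite dimensional for $j=0,1$. Replace $Y_3$ by a finite complex, let $\pi=\pi_1(Y_3)$, and let $C_*=C_*(\widetilde{Y_3})\otimes_{\mathbb Z[\pi]}\mathbb Z[P\times\mathbb Z]$, formed with $(\chi',\tau)$. With $s$ the generator of $\mathbb Z$, this is a finite free complex over $\mathbb Z[P\times\mathbb Z]$, hence over $\mathbb Z[s^{\pm1}]$,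 and $H_j(C_*\otimes\mathbb F_7)=H_j(Y_\infty;\mathbb F_7[P])$. For $j=0,1$ these are finite dimensional, hence torsion modules over $\mathbb F_7[s^{\pm1}]$. Localization is exact, so $C_*\otimes\mathbb F_7(s)$ has $H_0=H_1=0$.

\emph{Characteristic $0$.} Let $c_j$ be the rank of $C_j$ over $\mathbb Z[s^{\pm1}]$. Over $\mathbb F_7(s)$ the boundary maps $\partial_1,\partial_2$ have ranks $c_0$ and $c_1-c_0$. A minor that is nonzero modulo $7$ is nonzero, so over $\mathbb Q(s)$ the ranks are at least as large. Then $\partial_1$ is onto, its kernel has dimension $c_1-c_0$, and the image of $\partial_2$ fills it. Thus $H_j(Y_3;\mathbb Q(s)[P])=0$ for $j=0,1$.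

\emph{Specialization.} Since $\omega$ is transcendental, $s\mapsto\omega$, $\zeta\mapsto\exp(2\pi i/7^k)$ defines a ring homomorphism $\mathbb Q(s)[P]\to\mathbb C$ that induces $\mathbb C_\alpha$. (For algebraic $\omega$ some nonzero polynomial in $s$ would be sent to zero.) The ring $\mathbb Q(s)[\zeta]/(\zeta^{7^k}-1)$ is a finite product of fields, as the polynomial is separable in characteristic $0$, so every module over it is flat. Hence $H_j(Y_3;\mathbb C_\alpha)=0$ for $j=0,1$. The same holds for $\bar\alpha$, since $\bar\omega$ is transcendental too.

\emph{Degrees $3$ and $4$.} By universal coefficients, $H^1(Y_3;\,\cdot\,)$ vanishes for both $\mathbb C_\alpha$ and $\mathbb C_{\bar\alpha}$. So does $H^0(\partial Y_3;\,\cdot\,)$, because $\partial Y_3$ is connected and $\alpha(\tilde\mu)=\exp(2\pi i\chi'(\tilde\mu))\,\omega\ne1$. The sequence of the pair gives $H^1(Y_3,\partial Y_3;\,\cdot\,)=0$, and $H^0(Y_3,\partial Y_3;\,\cdot\,)=0$ since $Y_3$ is connected with nonempty boundary. By duality $H_3(Y_3;\mathbb C_\alpha)=H_4(Y_3;\mathbb C_\alpha)=0$. The Euler characteristic with coefficients of rank one is the alternating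 count of cells, so $\dim H_2(Y_3;\mathbb C_\alpha)=\chi(Y_3)=6g$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
\emph{Extending the character.} Since $\chi$ vanishes on $U$, it factors through the image of $H_1(\Sigma_K)$ in $H_1(\Sigma_F)$ and extends to a homomorphism $H_1(\Sigma_F)\to\mathbb Q/\mathbb Z$. Compose with the projection of $\mathbb Q/\mathbb Z$ onto its $7$-primary summand, which is the identity on $C_7$. The group $H_1(\Sigma_F)$ is finite, so we obtain an extension $\chi'\colon H_1(\Sigma_F)\to P=C_{7^k}$ of $\chi$ for some $k$. We also write $\chi'$ for its restriction to $Y_3$; then $\chi'(\tilde\mu)=0$.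

\emph{A manifold bounded by $M_3(K)$.} The boundary of $Y_3$ is $X_3\cup F\times S^1$, whereas $M_3(K)=X_3\cup D^2\times S^1$. We trade $F$ for a disk by attaching $Q\times S^1$ for a handlebody $Q$, which has to be chosen so that $\chi'$ extends; this is possible because $P$ is cyclic. Let $\widehat F=F\cup D^2$ be the capped surface, so $H_1(\widehat F)=H_1(F\times\mathrm{pt})$. This group is free abelian, so $\chi'$ on it lifts to a homomorphism to $\mathbb Z$. If $g>0$, the lift is a multiple of a primitive one, which by duality on $\widehat F$ has the form $y\mapsto y\cdot c_1$ for a primitive class $c_1$. Represent $c_1$ by a nonseparating simple closed curve and choose disjoint simple closed curves $c_1,\dots,c_g$ that cut $\widehat F$ into a planar surface. Then $c_j\cdot c_1=0$, so $\chi'(c_j)=0$ for all $j$. Let $Q$ be the handlebody with boundary $\widehat F$ in which the $c_j$ bound disks, and let $Q=B^3$ if $g=0$. Then $H_1(Q)=H_1(\widehat F)/\langle c_1,\dots,c_g\rangle$ and $\chi'$ extends over $Q$. Put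
\[
W=Y_3\cup_{F\times S^1}Q\times S^1 .
\]
Its boundary is $X_3\cup D^2\times S^1$ with $\partial D^2=\partial F\times\mathrm{pt}$ a lifted longitude, so $\partial W=M_3(K)$. On $F\times S^1$ the homomorphism $(\chi',\tau)$ is $(\chi',0)$ on the factor $F$ and sends the circle to $(0,1)$. It extends over $Q\times S^1$ by the same rule, hence over $W$, and it restricts to $(\chi,\tau)$ on $H_1(M_3(K))=H_1(X_3)$. Therefore $\rho(K,\chi)=\operatorname{sign}_\alpha W-\operatorname{sign}W$.

\emph{Untwisted part.} The map $H_1(F)\to H_1(Q)$ is onto with kernel of rank $g$, and $H_2(Q)=H_2(F)=0$. So $H_2(Q,F)\cong\mathbb Z^g$ and $H_1(Q,F)=H_0(Q,F)=0$. By excision and the K\"unneth theorem, $H_2(W,Y_3)=H_2(Q\times S^1,F\times S^1)\cong\mathbb Z^g$. With Lemma~\ref{lem:betti}(b), $|\operatorname{sign}W|\le b_2(W)\le7g$.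

\emph{Twisted part.} Since $\alpha(\tilde\mu)=\omega\ne1$, (S4) shows that $Q\times S^1$ and $F\times S^1$ have no twisted homology. By Mayer--Vietoris and Lemma~\ref{lem:acyclic}, $\dim H_2(W;\mathbb C_\alpha)=\dim H_2(Y_3;\mathbb C_\alpha)=6g$, so $|\operatorname{sign}_\alpha W|\le6g$. Adding the two estimates gives $|\rho(K,\chi)|\le13g$.
\end{proof}

\section{The infection formula}\label{sec:infection}

\begin{proof}[Proof of Proposition~\ref{prop:infection}]
By Lemma~\ref{lem:infcover}, $M_3(K)$ is obtained from $M_3(K_0)$ by replacing the $3h$ solid tori $\nu(t^l\tilde\gamma_j)$ with copies of $X_{A_j}$. The $0$-surgery $M_{A_j}$ is also the union of $X_{A_j}$ and a solid torus, so $M_3(K)$ results from cutting solid tori out of $M_3(K_0)$ and out of copies of the $M_{A_j}$ and gluing the remainders. Such an operation is realized by a cobordism, and by \eqref{eq:cob} it suffices to show that the cobordism has no signature.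

For each pair $(j,l)$ let $M_{j,l}$ be a copy of $M_{A_j}$ and $S_{j,l}=M_{j,l}\setminus\operatorname{int}X_{A_j}$ its surgery solid torus. The meridian disk of $S_{j,l}$ is bounded by $\lambda_{A_j}$, and its core is isotopic to $\mu_{A_j}$. The gluing map of the infection identifies $\lambda_{A_j}$ with the meridian of $t^l\tilde\gamma_j$, so it extends to a homeomorphism $\nu(t^l\tilde\gamma_j)\to S_{j,l}$, which reverses orientation and takes core to core. Let $\mathcal E$ be the union of $M_3(K_0)\times[0,1]$ and the $M_{j,l}\times[0,1]$, with $\nu(t^l\tilde\gamma_j)\times1$ glued to $S_{j,l}\times1$. Then $\mathcal E$ is oriented and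
\[
\partial\mathcal E=M_3(K)\ \sqcup\ -M_3(K_0)\ \sqcup\ \textstyle\bigsqcup_{j,l}-M_{j,l}.
\]
Let $u_{j,l}=\chi(t^l\tilde\gamma_j)$. The homomorphisms $(\chi,\tau)$ on $M_3(K_0)$ and $\varphi_{u_{j,l}}$ on $M_{j,l}$ agree on the cores of the glued solid tori, because $\tau(t^l\tilde\gamma_j)=0$. By Mayer--Vietoris they define a homomorphism $H_1(\mathcal E)\to G=C_7\times\mathbb Z$. It restricts to $(\chi,\tau)$ on $M_3(K)$: by Lemma~\ref{lem:filling}, $H_1(M_3(K))$ is generated by curves in the part common to $M_3(K)$ and $M_3(K_0)$, where the two agree.

With coefficients $\mathbb C$ or $\mathbb C_\alpha$, consider the Mayer--Vietoris sequence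
\[
H_2(M_3(K_0))\oplus\bigoplus H_2(M_{j,l})\to H_2(\mathcal E)\to\bigoplus H_1(S_{j,l})\to H_1(M_3(K_0))\oplus\bigoplus H_1(M_{j,l}).
\]
Each map $H_1(S_{j,l})\to H_1(M_{j,l})$ is injective. If the coefficients are nontrivial on the core, then $H_1(S_{j,l})=0$ by (S4). If they are trivial on the core, which generates $H_1(M_{j,l};\mathbb Z)=\mathbb Z$, then they are trivial on $M_{j,l}$ and the map is an isomorphism $\mathbb C\to\mathbb C$. So the last map of the sequence is injective and the first is onto. Thus $H_2(\mathcal E)$ is generated by classes from the boundary components at level $0$, and by (S1) both intersection forms of $\mathcal E$ vanish. Now \eqref{eq:cob} gives $\rho(K,\chi)=\rho(K_0,\chi)+\sum_{j,l}\rho(M_{A_j},\varphi_{u_{j,l}})$, and Lemma~\ref{lem:zero} evaluates the last terms.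
\end{proof}

This completes the proof of \eqref{eq:bound}, and with Section~\ref{sec:reduction} the proofs of Theorems~\ref{thm:example} and~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{FQ}
Freedman and Quinn, \emph{Topology of 4-manifolds}.

\bibitem{Livingston}
Charles Livingston, \emph{The cobordism distance between a knot and its reverse}, arXiv:2011.12287 (2020).

\end{thebibliography}
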